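\title{A uniform bound on the heights of locally compact scattered spaces with few isolated points}

\begin{abstract}
Let $\kappa$ be an infinite cardinal with $2^{\kappa^\omega}=2^\kappa$. We prove that the Cantor--Bendixson heights of all locally compact scattered spaces with at most $\kappa$ isolated points are bounded by a single ordinal below $(2^\kappa)^+$. Consequently, if CH and $2^{\omega_1}=\omega_2$ hold, in particular under GCH, there is $\delta<\omega_3$ such that the constant sequence of length $\delta$ with value $\omega_1$ is not the cardinal sequence of a locally compact scattered space. This answers negatively a question from a paper of Mart\'{\i}nez and Soukup. The proof replaces a compact scattered space by a scattered space that maps onto it and depends only on the traces of clopen sets on countable sets of isolated points, and then counts these traces. We also describe the lengths of the constant sequences that are realized when $\kappa^\omega=\kappa$ and $2^\kappa=\kappa^+$, and show that the bound fails for $\kappa=\omega$.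
\end{abstract}

\section{Cardinal sequences and the question}

All spaces are Hausdorff, and all arguments are carried out in ZFC; hypotheses on cardinal arithmetic are stated where they are used. We write $\mathfrak c=2^\omega$.

A space is \emph{scattered} if each of its nonempty subspaces has an isolated point. The \emph{Cantor--Bendixson derivatives} of an arbitrary space $X$ are obtained by removing isolated points transfinitely: $X^{(0)}=X$, the set $X^{(\alpha+1)}$ is $X^{(\alpha)}$ minus the set $I_\alpha(X)$ of isolated points of $X^{(\alpha)}$, and $X^{(\lambda)}=\bigcap_{\alpha<\lambda}X^{(\alpha)}$ for limit $\lambda$. Thus $X^{(\alpha)}=X\setminus\bigcup_{\beta<\alpha}I_\beta(X)$. Let $X$ be scattered. Its \emph{height} $\mathrm{ht}(X)$ is the least $\alpha$ with $I_\alpha(X)=\emptyset$, equivalently with $X^{(\alpha)}=\emptyset$. The \emph{levels} $I_\alpha(X)$, $\alpha<\mathrm{ht}(X)$, partition $X$, and the \emph{rank} $\mathrm{rk}(x)$ of a point is the index of its level. The \emph{cardinal sequence} of $X$ is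
\[
\mathrm{CS}(X)=\langle |I_\alpha(X)| : \alpha<\mathrm{ht}(X)\rangle .
\]
An \emph{LCS space} is a locally compact scattered space; the empty space is one, of height $0$. We let $\mathcal C(\delta)$ be the class of cardinal sequences of LCS spaces of height $\delta$, and $\langle\kappa\rangle_\delta$ the constant sequence of length $\delta$ with value $\kappa$.

For example, the discrete space of size $\kappa$ has cardinal sequence $\langle\kappa\rangle_1$, and the convergent sequence $\omega+1$ has $\langle\omega,1\rangle$. In the ordinal space $\omega^2$ the isolated points are $0$ and the successor ordinals, the next level is $\{\omega\cdot n:1\le n<\omega\}$, and the cardinal sequence is $\langle\omega\rangle_2$.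

The statement $\langle\kappa\rangle_\delta\in\mathcal C(\delta)$ asks for a space that is tall although all its levels are small. For $\delta<\kappa^+$ such spaces are obtained in ZFC by stacking and summing (Section~\ref{sec:constant}). Longer sequences are of a different nature: the space then has more than $\kappa$ points, all of them in the closure of $\kappa$ isolated points. There is also a simple upper bound. An LCS space with at most $\kappa$ isolated points has height below $(2^\kappa)^+$, because compact open sets are determined by the isolated points they contain (Corollary~\ref{cor:trivial}).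

Juh\'asz and Weiss proved in ZFC that $\langle\omega\rangle_\delta\in\mathcal C(\delta)$ for each $\delta<\omega_2$. Under CH we have $\omega_2=(2^\omega)^+$, so in this case every length allowed by the simple bound is realized. It is also known that for every specific regular cardinal $\kappa$ it is consistent that $\langle\kappa\rangle_\delta\in\mathcal C(\delta)$ for each $\delta<\kappa^{++}$. The following question comes from the paper of Mart\'{\i}nez and Soukup \cite{MS}.

\begin{quote}
\emph{Is it consistent with GCH that $\langle\omega_1\rangle_\delta\in\mathcal C(\delta)$ for each $\delta<\omega_3$?}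
\end{quote}

Under GCH we have $\omega_3=(2^{\omega_1})^+$, so the question is whether the situation for $\omega$ under CH can be repeated one cardinal higher. There is a second reason to expect a positive answer. It is shown in \cite{MS} that for each uncountable regular $\lambda$ and each fixed $\alpha<\lambda^{++}$ it is consistent with GCH that a certain class $\mathcal C_\lambda(\alpha)$ of cardinal sequences is as large as possible, and this includes $\langle\lambda\rangle_\alpha\in\mathcal C(\alpha)$. So individual lengths $\delta<\omega_3$ can be realized together with GCH. (We do not use this result.) Nevertheless they are never all realized in the same model of GCH, and the obstruction involves only the bottom level.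

\begin{theorem}\label{thm:main}
Let $\kappa$ be an infinite cardinal with $2^{\kappa^\omega}=2^\kappa$; for example, let $\kappa^\omega=\kappa$. There is an ordinal $\eta<(2^\kappa)^+$ such that $\mathrm{ht}(X)\le\eta$ for every LCS space $X$ with $|I_0(X)|\le\kappa$.
\end{theorem}

\begin{corollary}\label{cor:answer}
Assume CH and $2^{\omega_1}=\omega_2$; in particular, this applies under GCH. Then there is $\delta<\omega_3$ with $\langle\omega_1\rangle_\delta\notin\mathcal C(\delta)$.
\end{corollary}

\begin{proof}
By CH, $\omega_1^\omega=(2^\omega)^\omega=2^\omega=\omega_1$. Theorem~\ref{thm:main} with $\kappa=\omega_1$ gives $\eta<(2^{\omega_1})^+=\omega_3$ such that no LCS space with $\omega_1$ isolated points has height $\eta+1$. Take $\delta=\eta+1$.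
\end{proof}

The lengths that are realized have a simple shape. Recall that a nonzero ordinal $\delta$ is \emph{additively indecomposable} if $\alpha+\beta<\delta$ whenever $\alpha,\beta<\delta$.

\begin{theorem}\label{thm:constant}
Let $\kappa$ be an infinite cardinal with $\kappa^\omega=\kappa$.
\begin{enumerate}
\item[(1)] If $\langle\kappa\rangle_\delta\in\mathcal C(\delta)$ for all $\delta<\kappa^{++}$, then $2^\kappa\ge\kappa^{++}$.
\item[(2)] If $2^\kappa=\kappa^+$, then the set $\{\delta:\langle\kappa\rangle_\delta\in\mathcal C(\delta)\}$ is an ordinal $\delta_\kappa$ with $\kappa^+\le\delta_\kappa<\kappa^{++}$. It is additively indecomposable and $\mathrm{cf}(\delta_\kappa)=\kappa^+$.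
\end{enumerate}
\end{theorem}

In (2), the set being equal to $\delta_\kappa$ means that $\langle\kappa\rangle_\delta\in\mathcal C(\delta)$ holds exactly for $\delta<\delta_\kappa$. By (1), in a model of CH in which all $\delta<\omega_3$ are realized for $\kappa=\omega_1$, necessarily $2^{\omega_1}\ge\omega_3$. Under GCH the theorem applies to every $\kappa$ with $\mathrm{cf}(\kappa)>\omega$, in particular to every uncountable regular $\kappa$: each function $\omega\to\kappa$ maps into some infinite ordinal $\gamma<\kappa$, and $|\gamma|^\omega\le 2^{|\gamma|}=|\gamma|^+\le\kappa$, so $\kappa^\omega\le\kappa\cdot\kappa=\kappa$.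

The hypothesis of Theorem~\ref{thm:main} cannot be dropped.

\begin{theorem}\label{thm:countable}
Every ordinal $\alpha$ with $1\le\alpha<\mathfrak c^+$ is the height of an LCS space with countably many isolated points. Hence, if $\mathfrak c=2^{\omega_1}$, the heights of LCS spaces with at most $\omega_1$ isolated points are unbounded in $(2^{\omega_1})^+$.
\end{theorem}

In particular the conclusion of Theorem~\ref{thm:main} is false for $\kappa=\omega$, where the hypothesis would read $2^{\mathfrak c}=\mathfrak c$.

Theorem~\ref{thm:main} is proved by counting. A supremum of at most $2^\kappa$ ordinals below the regular cardinal $(2^\kappa)^+$ is again below $(2^\kappa)^+$, so it suffices to find $2^\kappa$ scattered spaces, each of height below $(2^\kappa)^+$, such that every space under consideration is dominated in height by one of them. Section~\ref{sec:prelim} collects the tools, Section~\ref{sec:traces} constructs the dominating spaces and counts them, and Sections~\ref{sec:countable} and~\ref{sec:constant} prove Theorems~\ref{thm:countable} and~\ref{thm:constant}.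

\section{Scattered spaces and their clopen algebras}\label{sec:prelim}

\subsection*{Derivatives and compactness}

A space is \emph{zero-dimensional} if its clopen sets form a base.

\begin{lemma}\label{lem:basic}
Let $X$ be a space.
\begin{enumerate}
\item[(a)] Each $X^{(\alpha)}$ is closed. The space $X$ is scattered if and only if $X^{(\alpha)}=\emptyset$ for some $\alpha$. If $X$ is not scattered, it has a nonempty closed subset without isolated points.
\item[(b)] If $G\subseteq X$ is open, then $G^{(\alpha)}=G\cap X^{(\alpha)}$ for all $\alpha$. So a union of open scattered subspaces is scattered, and the rank of a point can be computed in any open neighborhood. If $X$ is scattered, $I_0(X)$ is dense.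
\item[(c)] A nonempty compact scattered space has a last level, and this level is finite.
\item[(d)] A compact scattered space is zero-dimensional, and an LCS space has a base of compact open sets.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The isolated points of a space form an open set, so $X^{(\alpha+1)}$ is closed in $X^{(\alpha)}$; induction gives the first claim. The decreasing sequence of derivatives stabilizes at a closed set $P$ without isolated points. If $X$ is scattered, then $P=\emptyset$. If $X$ is not scattered, let $Y\subseteq X$ be nonempty without isolated points. Then $Y\subseteq X^{(\alpha)}$ for all $\alpha$, since a point of $Y$ isolated in $X^{(\alpha)}\supseteq Y$ would be isolated in $Y$. Hence $P\supseteq Y$ is nonempty.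

(b) A point of $G\cap X^{(\alpha)}$ is isolated in $G\cap X^{(\alpha)}$ if and only if it is isolated in $X^{(\alpha)}$, because $G$ is open. This gives the formula by induction, and the second sentence follows from it and (a). For density, a nonempty open $G$ has an isolated point, and $I_0(G)=G\cap I_0(X)$.

(c) If the height were a limit ordinal $\lambda$, the sets $X^{(\alpha)}$, $\alpha<\lambda$, would be nonempty, compact and decreasing with empty intersection. So the height is some $\beta+1$, and $I_\beta(X)=X^{(\beta)}$ is compact and discrete.

(d) A nonempty connected subspace $C$ of a scattered space has an isolated point $p$; then $\{p\}$ is clopen in $C$, so $C=\{p\}$. A compact Hausdorff space whose nonempty connected subsets are singletons is zero-dimensional; this is a textbook fact. Now let $X$ be LCS, $x\in O$ with $O$ open, and let $N$ be a compact neighborhood of $x$. Choose $U$ clopen in $N$ with $x\in U\subseteq O\cap\mathrm{int}(N)$. Then $U$ is compact, and it is open in $\mathrm{int}(N)$, hence in $X$.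
\end{proof}

For a locally compact, noncompact space $X$, the one-point compactification $X^*=X\cup\{\infty\}$ is the compact Hausdorff space in which $X$ is an open subspace and the open neighborhoods of $\infty$ are the complements of the compact subsets of $X$.

\begin{lemma}\label{lem:star}
Let $X$ be a noncompact LCS space of height $\alpha$. Then $X^*$ is scattered, $I_0(X^*)=I_0(X)$, and the points of $X$ have the same rank in $X^*$ as in $X$. If $X^{(\gamma)}$ is noncompact for every $\gamma<\alpha$, then $\mathrm{rk}(\infty)=\alpha$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(b), $(X^*)^{(\gamma)}\cap X=X^{(\gamma)}$. So ranks are preserved, $(X^*)^{(\alpha)}\subseteq\{\infty\}$, the space $X^*$ is scattered, and $\mathrm{rk}(\infty)\le\alpha$. The point $\infty$ is not isolated since $X$ is not compact. Suppose that $\gamma<\alpha$ and $X^{(\gamma)}$ is noncompact. Being closed in $X$, it is not contained in a compact subset of $X$, so every neighborhood of $\infty$ meets $X^{(\gamma)}$. Thus $\infty$ lies in the closed set $(X^*)^{(\gamma)}$ and is not isolated in it, that is, $\mathrm{rk}(\infty)\ge\gamma+1$. Finally $\sup\{\gamma+1:\gamma<\alpha\}=\alpha$.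
\end{proof}

This reduces all upper bounds to compact spaces with exactly $\kappa$ isolated points.

\begin{lemma}\label{lem:reduction}
Let $\kappa$ be infinite and let $X$ be an LCS space with $|I_0(X)|\le\kappa$. There is a compact scattered space $K$ with $|I_0(K)|=\kappa$ and $\mathrm{ht}(X)\le\mathrm{ht}(K)$.
\end{lemma}

\begin{proof}
Let $X'$ be the disjoint sum of $X$ and a discrete space of size $\kappa$. It is LCS, noncompact, has exactly $\kappa$ isolated points, and contains $X$ as an open subspace. Take $K=(X')^*$ and apply Lemmas~\ref{lem:basic}(b) and~\ref{lem:star}.
\end{proof}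

The tool for comparing heights is that continuous images of compact scattered spaces are not taller.

\begin{lemma}\label{lem:image}
Let $K$ be compact and scattered and let $f:K\to M$ be a continuous surjection onto a Hausdorff space. Then $M^{(\alpha)}\subseteq f[K^{(\alpha)}]$ for all $\alpha$. Hence $M$ is scattered and $\mathrm{ht}(M)\le\mathrm{ht}(K)$.
\end{lemma}

\begin{proof}
We use induction on $\alpha$; the case $\alpha=0$ is surjectivity. Let $y\in M^{(\alpha+1)}$ and suppose that $f^{-1}(y)\cap K^{(\alpha+1)}=\emptyset$. Then $F=f^{-1}(y)\cap K^{(\alpha)}$ consists of isolated points of $K^{(\alpha)}$, so it is open in $K^{(\alpha)}$. Therefore $K^{(\alpha)}\setminus F$ is compact, and $C=f[K^{(\alpha)}\setminus F]$ is a closed subset of $M$ that omits $y$. By the inductive hypothesis $M^{(\alpha)}\subseteq f[K^{(\alpha)}]\subseteq C\cup\{y\}$. So the open neighborhood $M\setminus C$ of $y$ meets $M^{(\alpha)}$ only in $y$, which contradicts $y\in M^{(\alpha+1)}$.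

Let $\lambda$ be a limit ordinal and $y\in M^{(\lambda)}$. The sets $f^{-1}(y)\cap K^{(\alpha)}$, $\alpha<\lambda$, are compact, decreasing, and nonempty by the inductive hypothesis, so their intersection $f^{-1}(y)\cap K^{(\lambda)}$ is nonempty. The last sentence follows by taking $\alpha=\mathrm{ht}(K)$ and using Lemma~\ref{lem:basic}(a).
\end{proof}

Compactness is essential here: the discrete space of size $\mathfrak c$ is LCS and maps continuously onto the Cantor set $2^\omega$, which has no isolated points.

\subsection*{Stone duality and Cantor trees}

Let $CO(K)$ be the Boolean algebra of clopen subsets of a space $K$. The \emph{Stone space} $\mathrm{St}(B)$ of a Boolean algebra $B$ is the set of ultrafilters of $B$, with basic open sets $[b]=\{p:b\in p\}$ for $b\in B$. We use three textbook facts.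
\begin{enumerate}
\item[(S1)] $\mathrm{St}(B)$ is compact, Hausdorff and zero-dimensional, and $b\mapsto[b]$ is an isomorphism of $B$ onto $CO(\mathrm{St}(B))$.
\item[(S2)] If $K$ is compact, Hausdorff and zero-dimensional, then $K$ is homeomorphic to $\mathrm{St}(CO(K))$.
\item[(S3)] If $B$ is a subalgebra of $B'$, then $p\mapsto p\cap B$ is a continuous surjection $\mathrm{St}(B')\to\mathrm{St}(B)$.
\end{enumerate}
We also use the following observation repeatedly.
\begin{enumerate}
\item[(T)] If $A$ is dense in a space $L$, then the trace map $W\mapsto W\cap A$ is an injective Boolean homomorphism $CO(L)\to P(A)$.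
\end{enumerate}
Indeed, the map respects intersections and complements, and a nonempty open set has nonempty trace.

We need a witness for the failure of scatteredness that lives in the algebra and is countable. A \emph{Cantor tree} in a Boolean algebra $B$ is a family $\langle c_s:s\in2^{<\omega}\rangle$ of nonzero elements such that $c_\emptyset=1$, $c_{s0}\wedge c_{s1}=0$ and $c_{s0}\vee c_{s1}=c_s$ for all $s$.

\begin{lemma}\label{lem:cantor}
A compact zero-dimensional space $S$ is scattered if and only if $CO(S)$ contains no Cantor tree.
\end{lemma}

\begin{proof}
Suppose that $S$ is not scattered, and let $P\subseteq S$ be nonempty without isolated points. We define clopen sets $W_s$ that meet $P$. Put $W_\emptyset=S$. Given $W_s$, the set $W_s\cap P$ is nonempty and open in $P$, so it has two distinct points. Let $C$ be a clopen set containing exactly one of them, and put $W_{s0}=W_s\cap C$ and $W_{s1}=W_s\setminus C$. The $W_s$ form a Cantor tree.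

Conversely, let $\langle W_s\rangle$ be a Cantor tree in $CO(S)$. For each $n$ the sets $W_s$, $s\in2^n$, partition $S$, and $W_{s0},W_{s1}\subseteq W_s$. So for $x\in S$ there is a unique $f(x)\in2^\omega$ with $x\in W_{f(x)\restriction n}$ for all $n$. The map $f$ is continuous, since the preimage of $\{z:s\subseteq z\}$ is $W_s$. It is onto, since $\bigcap_nW_{z\restriction n}\ne\emptyset$ for each $z\in2^\omega$ by compactness. As $2^\omega$ is not scattered, $S$ is not scattered by Lemma~\ref{lem:image}.
\end{proof}

\begin{lemma}\label{lem:height}
If $S$ is compact and scattered, then $|\mathrm{ht}(S)|\le|CO(S)|$.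
\end{lemma}

\begin{proof}
For $\alpha<\mathrm{ht}(S)$ choose $x_\alpha\in I_\alpha(S)$ and, by Lemma~\ref{lem:basic}(d), a clopen set $U_\alpha$ with $U_\alpha\cap S^{(\alpha)}=\{x_\alpha\}$. If $\alpha<\beta$ and $U_\alpha=U_\beta$, then $x_\beta\in U_\alpha\cap S^{(\alpha)}=\{x_\alpha\}$, although $x_\alpha$ and $x_\beta$ have different ranks. So $\alpha\mapsto U_\alpha$ is injective.
\end{proof}

\begin{corollary}\label{cor:trivial}
If $\kappa$ is infinite, every LCS space with at most $\kappa$ isolated points has height below $(2^\kappa)^+$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:reduction} it suffices to treat a compact scattered $K$ with $|I_0(K)|=\kappa$. By (T), $|CO(K)|\le2^\kappa$, and Lemma~\ref{lem:height} applies.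
\end{proof}

\section{Countable traces and the uniform bound}\label{sec:traces}

Let $K$ be a compact scattered space and $D=I_0(K)$. By (T) the trace map is an isomorphism of $CO(K)$ onto the subalgebra
\[
B(K)=\{U\cap D: U\in CO(K)\}
\]
of $P(D)$, and by (S2) the space $K$ is homeomorphic to $\mathrm{St}(B(K))$. So compact scattered spaces with $\kappa$ isolated points are coded by subalgebras of $P(\kappa)$. Counting codes directly gives only the bound $2^{2^\kappa}\ge(2^\kappa)^+$, which is useless for bounding a supremum below $(2^\kappa)^+$. We must forget part of $B(K)$, so that few possibilities remain. By (S3) and Lemma~\ref{lem:image}, enlarging $B(K)$ cannot lower the height as long as the larger algebra has a scattered Stone space. This suggests keeping just enough information to certify that there is no Cantor tree, and passing to the largest algebra compatible with that information. A Cantor tree is a countable object, so we keep the traces on countable sets.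

Let $[D]^{\le\omega}$ be the family of countable (possibly finite) subsets of $D$. For $A\subseteq D$ put
\[
B(K)\restriction A=\{b\cap A:b\in B(K)\}=\{U\cap A:U\in CO(K)\},
\]
a subalgebra of $P(A)$. The \emph{trace system} of $K$ is the family
\[
\mathfrak t(K)=\langle B(K)\restriction A: A\in[D]^{\le\omega}\rangle ,
\]
the \emph{envelope algebra} of $K$ is
\[
\overline B(K)=\{c\subseteq D:\ c\cap A\in B(K)\restriction A\ \text{ for all } A\in[D]^{\le\omega}\},
\]
and the \emph{envelope} of $K$ is $E(K)=\mathrm{St}(\overline B(K))$. Thus $c\in\overline B(K)$ if on each countable set of isolated points $c$ agrees with some clopen set, which may depend on the countable set. The family $\overline B(K)$ is a subalgebra of $P(D)$, because $(c\cap c')\cap A=(c\cap A)\cap(c'\cap A)$ and $(D\setminus c)\cap A=A\setminus(c\cap A)$. It contains $B(K)$, and it depends only on $D$ and $\mathfrak t(K)$.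

\begin{example}\label{ex:two}
Let $X=\omega_1\times\{0,1\}$ be the disjoint sum of two copies of the ordinal space $\omega_1$. Let $K_1=X^*$ and $K_2=(\omega_1+1)\times\{0,1\}$: the first space closes both copies with one point, the second with two. Both are compact, and both are scattered, since the least element of a nonempty set of ordinals is isolated in it. They have the same set $D$ of isolated points, and $D=D_0\cup D_1$ with $D_i\subseteq\omega_1\times\{i\}$ unbounded.

\emph{The trace systems coincide.} A countable $A\subseteq D$ lies in $C_\alpha=[0,\alpha]\times\{0,1\}$ for some $\alpha<\omega_1$, and $C_\alpha$ is clopen in $K_1$ and in $K_2$. Hence $B(K_1)\restriction A$ and $B(K_2)\restriction A$ both equal $\{V\cap A:V\in CO(C_\alpha)\}$.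

\emph{The algebras differ.} We have $D_0\in B(K_2)$. If $U\in CO(K_1)$ had trace $D_0$, the disjoint closed sets $U\supseteq D_0$ and $K_1\setminus U\supseteq D_1$ would both contain $\infty$: a compact subset of $X$ is bounded, so $\infty$ is in the closure of each $D_i$.

\emph{The common envelope algebra is $B(K_2)$.} Let $c\in\overline B(K_1)=\overline B(K_2)$. Since $D\cap C_\alpha$ is countable, there is $V_\alpha\in CO(C_\alpha)$ with $V_\alpha\cap D=c\cap C_\alpha$. By (T), $V_\beta\cap C_\alpha=V_\alpha$ for $\alpha<\beta$. So $V=\bigcup_\alpha V_\alpha$ meets each member of the open cover $\{C_\alpha\}$ in a clopen set and is clopen in $X$, with $V\cap D=c$. Two closed unbounded subsets of $\omega_1$ intersect, so in each copy of $\omega_1$ either $V$ or its complement is bounded. Adding to $V$ the endpoint of each copy in which the complement is bounded gives a clopen subset of $K_2$ with trace $c$.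

Thus $E(K_1)=E(K_2)\cong K_2$. The trace system does not see whether the two endpoints are identified. The envelope keeps them apart, stays scattered, and maps onto both spaces.
\end{example}

The same happens in general.

\begin{proposition}\label{prop:envelope}
Let $K$ be a compact scattered space with $|I_0(K)|=\kappa\ge\omega$. Then $E(K)$ is scattered and $\mathrm{ht}(K)\le\mathrm{ht}(E(K))<(2^\kappa)^+$.
\end{proposition}

\begin{proof}
Suppose that $E(K)$ is not scattered. By Lemma~\ref{lem:cantor} and (S1) there is a Cantor tree $\langle c_s\rangle$ in $\overline B(K)$. The sets $c_s$ need not be traces of clopen subsets of $K$, so we pass to a countable set on which they are such traces and remain nonempty. Pick $a_s\in c_s$ and let $A=\{a_s:s\in2^{<\omega}\}$. The map $c\mapsto c\cap A$ is a Boolean homomorphism $P(D)\to P(A)$ and $a_s\in c_s\cap A$, so $\langle c_s\cap A\rangle$ is a Cantor tree in $P(A)$. By the definition of $\overline B(K)$ there are $U_s\in CO(K)$ with $U_s\cap A=c_s\cap A$.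

The $U_s$ need not form a Cantor tree in $CO(K)$, since nothing controls them away from $A$. We therefore restrict to $L=\mathrm{cl}_K(A)$, a compact scattered space in which $A$ is dense. Put $W_s=U_s\cap L\in CO(L)$, so that $W_s\cap A=c_s\cap A\neq\emptyset$. By (T), two clopen subsets of $L$ with the same trace on $A$ are equal. The traces of $W_\emptyset$, $W_{s0}\cap W_{s1}$ and $W_{s0}\cup W_{s1}$ are $A$, $\emptyset$ and $c_s\cap A$, so these sets equal $L$, $\emptyset$ and $W_s$. Thus $\langle W_s\rangle$ is a Cantor tree in $CO(L)$. Since $L$ is zero-dimensional by Lemma~\ref{lem:basic}(d), this contradicts Lemma~\ref{lem:cantor}. Hence $E(K)$ is scattered.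

Since $B(K)$ is a subalgebra of $\overline B(K)$, fact (S3) gives a continuous surjection of $E(K)$ onto $\mathrm{St}(B(K))\cong K$, and $\mathrm{ht}(K)\le\mathrm{ht}(E(K))$ by Lemma~\ref{lem:image}. Finally $|CO(E(K))|=|\overline B(K)|\le2^\kappa$ by (S1), so $\mathrm{ht}(E(K))<(2^\kappa)^+$ by Lemma~\ref{lem:height}.
\end{proof}

\begin{remark}\label{rem:finite}
Countable sets cannot be replaced by finite ones. Isolated points are clopen, so $B(K)\restriction A=P(A)$ for finite $A$, and the envelope algebra defined from finite sets would be $P(D)$. For infinite $D$ this algebra contains a Cantor tree: split $D$ into two infinite sets and repeat.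
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:reduction} it suffices to bound the heights of compact scattered spaces with exactly $\kappa$ isolated points. Replacing such a space by a homeomorphic copy, we may assume that its set of isolated points is $\kappa$ itself. Let $\mathcal K$ be the class of compact scattered $K$ with $I_0(K)=\kappa$.

We count trace systems. A nonempty countable subset of $\kappa$ is the range of a function $\omega\to\kappa$, so $|[\kappa]^{\le\omega}|\le\kappa^\omega$. For each $A\in[\kappa]^{\le\omega}$ the algebra $B(K)\restriction A$ is a subset of $P(A)$, which leaves at most $2^{\mathfrak c}$ possibilities. Since $\mathfrak c\le\kappa^\omega$, the set $T=\{\mathfrak t(K):K\in\mathcal K\}$ satisfies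
\[
|T|\le\big(2^{\mathfrak c}\big)^{\kappa^\omega}=2^{\mathfrak c\cdot\kappa^\omega}=2^{\kappa^\omega}=2^\kappa ,
\]
where the last equality is the hypothesis.

For $K\in\mathcal K$ the envelope $E(K)$ depends only on $\mathfrak t(K)$. So $\{\mathrm{ht}(E(K)):K\in\mathcal K\}$ is a set of at most $2^\kappa$ ordinals, each below $(2^\kappa)^+$ by Proposition~\ref{prop:envelope}. Its supremum $\eta$ is below $(2^\kappa)^+$, because successor cardinals are regular. By Proposition~\ref{prop:envelope} again, $\mathrm{ht}(K)\le\mathrm{ht}(E(K))\le\eta$ for every $K\in\mathcal K$.
\end{proof}

The hypothesis $2^{\kappa^\omega}=2^\kappa$ enters only in the count of $T$. For $\kappa=\omega$ the method gains nothing: the set $D$ is itself countable, so $\overline B(K)=B(K)$ and $E(K)\cong K$. The next section shows that no other method could succeed in this case.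

\section{Tall spaces with countably many isolated points}\label{sec:countable}

Successor heights are reached by adding a point at infinity. The difficulty is at limit ordinals $\alpha$ of uncountable cofinality: a disjoint sum of spaces with heights cofinal in $\alpha$ has uncountably many isolated points. We let the summands share their isolated points instead. If any two summands overlap in a finite set only, the union is still Hausdorff, and a countable set has $\mathfrak c$ infinite subsets with pairwise finite intersections, namely the branches of the binary tree.

\begin{proof}[Proof of Theorem~\ref{thm:countable}]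
By induction on $1\le\alpha<\mathfrak c^+$ we construct an LCS space $X_\alpha$ of height $\alpha$ with $I_0(X_\alpha)$ countably infinite. Let $X_1$ be the discrete space $\omega$.

\emph{Successor step.} Let $Y$ be the disjoint sum of $\omega$ copies of $X_\alpha$. It is an LCS space of height $\alpha$ with countably many isolated points. The copies form an open partition of $Y$, so a compact subset of $Y$ meets only finitely many of them. For $\gamma<\alpha$ the set $Y^{(\gamma)}$ meets every copy and is therefore noncompact. By Lemma~\ref{lem:star}, $X_{\alpha+1}=Y^*$ is compact scattered with $I_0(Y^*)=I_0(Y)$ and $\mathrm{rk}(\infty)=\alpha$, so its height is $\alpha+1$.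

\emph{Limit step.} Since $|\alpha|\le\mathfrak c$, there is a surjection $b\mapsto\alpha_b$ of $2^\omega$ onto the interval $[1,\alpha)$; in particular $\sup_b\alpha_b=\alpha$. Let $D=2^{<\omega}$ and $A_b=\{b\restriction n:n<\omega\}$. The sets $A_b$ are countably infinite, cover $D$, and $A_b\cap A_{b'}$ is finite for $b\ne b'$. Let $Y_b$ be a copy of $X_{\alpha_b}$ with $I_0(Y_b)=A_b$, chosen so that the sets $Y_b\setminus A_b$ are pairwise disjoint and disjoint from $D$. Then $Y_b\cap Y_{b'}=A_b\cap A_{b'}$ for $b\ne b'$. Let $X_\alpha=\bigcup_bY_b$, and declare basic open every set that is an open subset of some $Y_b$.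

If $V\subseteq Y_{b'}$ is open in $Y_{b'}$ and $b\neq b'$, then $V\cap Y_b\subseteq A_b$ consists of isolated points of $Y_b$, so every subset of $V\cap Y_b$ is open in $Y_b$. It follows that the intersection of two basic sets is basic, so we have a base, and that each $Y_b$ is an open subspace carrying its original topology. Hence $X_\alpha$ is locally compact once it is Hausdorff. Let $x\ne x'$. If some $Y_b$ contains both points, they are separated inside $Y_b$. Otherwise choose $b\ne b'$ with $x\in Y_b$ and $x'\in Y_{b'}$. Neither point lies in the finite set $F=Y_b\cap Y_{b'}$, which is closed in $Y_b$ and in $Y_{b'}$. So $Y_b\setminus F$ and $Y_{b'}\setminus F$ are disjoint open neighborhoods of $x$ and $x'$.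

By Lemma~\ref{lem:basic}(b), $X_\alpha$ is scattered and ranks are computed in the $Y_b$. Therefore $I_0(X_\alpha)=\bigcup_bA_b=D$ and $\mathrm{ht}(X_\alpha)=\sup_b\alpha_b=\alpha$.

If $\mathfrak c=2^{\omega_1}$, then $\mathfrak c^+=(2^{\omega_1})^+$, and the spaces $X_\alpha$ prove the second statement.
\end{proof}

\section{Lengths of constant sequences}\label{sec:constant}

For an infinite cardinal $\kappa$ let $H_\kappa=\{\delta:\langle\kappa\rangle_\delta\in\mathcal C(\delta)\}$. Theorem~\ref{thm:constant} follows by combining the bound of Theorem~\ref{thm:main} with closure properties of $H_\kappa$ that hold in ZFC. To compute ranks in a constructed space we use a local characterization.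

\begin{lemma}\label{lem:rank}
Let $X$ be a space and $R$ an ordinal-valued function on $X$ such that
\begin{enumerate}
\item[(i)] every $x$ has a neighborhood $N$ with $R(x')<R(x)$ for all $x'\in N\setminus\{x\}$;
\item[(ii)] for all $\gamma<R(x)$, every neighborhood of $x$ contains some $x'\ne x$ with $R(x')\ge\gamma$.
\end{enumerate}
Then $X$ is scattered and $R=\mathrm{rk}$. Conversely, the rank function of a scattered space satisfies (i) and (ii).
\end{lemma}

\begin{proof}
We show by induction that $X^{(\gamma)}=\{x:R(x)\ge\gamma\}$; only the successor step needs an argument. A point with $R(x)=\gamma$ is isolated in $\{x':R(x')\ge\gamma\}$ by (i), and a point with $R(x)>\gamma$ is not, by (ii). So $I_\gamma(X)=\{x:R(x)=\gamma\}$. Conversely, a point $x$ of rank $\rho$ is isolated in $X^{(\rho)}$, which is (i), and is not isolated in $X^{(\gamma)}$ for $\gamma<\rho$, which is (ii).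
\end{proof}

\begin{lemma}\label{lem:closure}
Let $\kappa$ be infinite. Then $0,1\in H_\kappa$, and
\begin{enumerate}
\item[(a)] $H_\kappa$ is closed downward;
\item[(b)] $H_\kappa$ is closed under suprema of families of at most $\kappa$ members;
\item[(c)] if $\alpha,\beta\in H_\kappa$, then $\alpha+\beta\in H_\kappa$.
\end{enumerate}
\end{lemma}

Part (c) requires placing a space $Y$ on top of a space $X$ of height $\alpha$. The bottom points of $Y$ must become limits of points of all ranks below $\alpha$. The point $\infty$ of $X^*$ has this property, so we replace each isolated point of $Y$ by a copy of $X^*$. When $X$ and $Y$ are both discrete of size $\kappa$, the result is the sum of $\kappa$ copies of $X^*$, with cardinal sequence $\langle\kappa\rangle_2$.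

\begin{proof}
The empty space and the discrete space of size $\kappa$ show that $0,1\in H_\kappa$.

(a) Let $\mathrm{CS}(X)=\langle\kappa\rangle_\delta$ and $\delta'<\delta$. The open subspace $X\setminus X^{(\delta')}$ is LCS, and by Lemma~\ref{lem:basic}(b) its levels are the $I_\gamma(X)$ with $\gamma<\delta'$.

(b) Let $\mathrm{CS}(X_i)=\langle\kappa\rangle_{\delta_i}$ for $i\in J$, where $|J|\le\kappa$. The disjoint sum of the $X_i$ is LCS of height $\sup_i\delta_i$. For $\gamma<\sup_i\delta_i$ its level $\gamma$ is the disjoint union of the sets $I_\gamma(X_i)$ with $\delta_i>\gamma$; there are between $1$ and $\kappa$ of them, each of size $\kappa$, so the level has size $\kappa$.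

(c) We may assume $\alpha,\beta\ge1$. Let $\mathrm{CS}(X)=\langle\kappa\rangle_\alpha$ and $\mathrm{CS}(Y)=\langle\kappa\rangle_\beta$. For $\gamma<\alpha$ the space $X^{(\gamma)}$ is nonempty and its levels are levels of $X$, hence infinite. So $X^{(\gamma)}$ is noncompact by Lemma~\ref{lem:basic}(c); in particular $X$ is noncompact. By Lemma~\ref{lem:star}, $\infty$ has rank $\alpha$ in $X^*$.

\emph{The space $Z$.} For $y\in I_0(Y)$ let $X^*_y=X_y\cup\{\infty_y\}$ be a copy of $X^*$, these copies being disjoint from each other and from $Y$. Let $Z=Y^{(1)}\cup\bigcup_{y\in I_0(Y)}X^*_y$, and let $\pi:Z\to Y$ be the identity on $Y^{(1)}$ and send $X^*_y$ to $y$. The basic open sets of $Z$ are the open subsets of the $X^*_y$ and the sets $\pi^{-1}(O)$ with $O$ open in $Y$. This family is closed under intersections: $\pi^{-1}(O)\cap\pi^{-1}(O')=\pi^{-1}(O\cap O')$, and an open $V\subseteq X^*_y$ is contained in or disjoint from $\pi^{-1}(O)$ according to whether $y\in O$. For the same reason each $X^*_y$ is an open subspace with its original topology. Two points of $Z$ with different images under $\pi$ are separated by preimages of disjoint open sets, and two distinct points with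 the same image lie in one $X^*_y$. So $Z$ is Hausdorff.

\emph{Local compactness.} Let $O\subseteq Y$ be compact and open; we show that $\pi^{-1}(O)$ is compact. Take a cover of it by basic open sets. The only basic sets containing a point of $Y^{(1)}$ are those of the form $\pi^{-1}(O')$, and $O\cap Y^{(1)}$ is compact in $Y$. So there are members $\pi^{-1}(O_1),\dots,\pi^{-1}(O_n)$ of the cover with $O\cap Y^{(1)}\subseteq O_1\cup\dots\cup O_n$. The set $F=O\setminus(O_1\cup\dots\cup O_n)$ is compact and consists of isolated points of $Y$, so it is finite. What remains uncovered is $\pi^{-1}(F)$, a finite union of compact sets $X^*_y$, and finitely many further members cover it. Since $Y$ is covered by compact open sets (Lemma~\ref{lem:basic}(d)), $Z$ is covered by the compact open sets $\pi^{-1}(O)$.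

\emph{Ranks.} Define $\sigma:Y\to Z$ by $\sigma(y)=\infty_y$ for $y\in I_0(Y)$ and $\sigma(t)=t$ for $t\in Y^{(1)}$; then $\pi\sigma$ is the identity and $Z=\sigma[Y]\cup\bigcup_yX_y$. Let $R(x)=\mathrm{rk}_{X_y}(x)<\alpha$ for $x\in X_y$, and $R(\sigma(s))=\alpha+\mathrm{rk}_Y(s)$ for $s\in Y$. On the open set $X^*_y$ the function $R$ is the rank function of $X^*_y$, so (i) and (ii) of Lemma~\ref{lem:rank} hold at its points. Let $t\in I_\rho(Y)$ with $\rho\ge1$. For (i), choose an open $O\ni t$ in $Y$ whose other points have rank below $\rho$. A point of $\pi^{-1}(O)\setminus\{t\}$ lies in some $X_y$, where $R<\alpha$, or is $\sigma(s)$ with $s\in O\setminus\{t\}$, where $R=\alpha+\mathrm{rk}_Y(s)<\alpha+\rho$. For (ii), let $\gamma<\alpha+\rho$. There is $\rho'<\rho$ with $\gamma\le\alpha+\rho'$: take $\rho'=0$ if $\gamma\le\alpha$, and otherwise write $\gamma=\alpha+\rho'$. A basic neighborhood of $t$ has the form $\pi^{-1}(O)$, and $O$ contains some $s\ne t$ with $\mathrm{rk}_Y(s)\ge\rho'$. Then $\sigma(s)\in\pi^{-1}(O)\setminus\{t\}$ and $R(\sigma(s))\ge\alpha+\rho'\ge\gamma$.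

So $Z$ is LCS with rank function $R$. For $\gamma<\alpha$, level $\gamma$ of $Z$ is $\bigcup_yI_\gamma(X_y)$, of size $\kappa\cdot\kappa=\kappa$. For $\rho<\beta$, level $\alpha+\rho$ is $\sigma[I_\rho(Y)]$, of size $\kappa$. These levels exhaust $Z$, so $\mathrm{CS}(Z)=\langle\kappa\rangle_{\alpha+\beta}$.
\end{proof}

By induction, every $\delta<\kappa^+$ belongs to $H_\kappa$ in ZFC: use (c) with $\beta=1$ at successor steps and (b) at limit steps.

\begin{proof}[Proof of Theorem~\ref{thm:constant}]
Since $\kappa^\omega=\kappa$, Theorem~\ref{thm:main} applies and gives $\eta<(2^\kappa)^+$ such that every member of $H_\kappa$ is at most $\eta$.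

(1) By Cantor's theorem $2^\kappa\ge\kappa^+$. If $2^\kappa=\kappa^+$, then $\eta+1<\kappa^{++}$ and $\eta+1\notin H_\kappa$, against the assumption. So $2^\kappa\ge\kappa^{++}$.

(2) Let $2^\kappa=\kappa^+$. By Lemma~\ref{lem:closure}(a), $H_\kappa$ is a downward closed subset of $\eta+1$, that is, an ordinal $\delta_\kappa\le\eta+1<\kappa^{++}$. It is nonzero and closed under addition by Lemma~\ref{lem:closure}(c), which is additive indecomposability. As $1\in\delta_\kappa$, it is closed under $\alpha\mapsto\alpha+1$, so it is a limit ordinal. If $\mathrm{cf}(\delta_\kappa)\le\kappa$, then $\delta_\kappa$ is the supremum of at most $\kappa$ members of $H_\kappa$, and Lemma~\ref{lem:closure}(b) gives $\delta_\kappa\in H_\kappa=\delta_\kappa$, which is absurd. So $\kappa<\mathrm{cf}(\delta_\kappa)\le|\delta_\kappa|\le\kappa^+$. Hence $\mathrm{cf}(\delta_\kappa)=\kappa^+$, and in particular $\delta_\kappa\ge\kappa^+$.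
\end{proof}

\begin{thebibliography}{9}

\bibitem{MS}
Juan Carlos Mart\'{\i}nez and Lajos Soukup,
\emph{Cardinal sequences of LCS spaces under GCH},
arXiv:0712.0584 (2007).

\end{thebibliography}
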